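# The sign of $\deg\zeta_M(-\ell)$ for a nef class $\ell$ on a matroid

## 1. The guess $(-1)^{r-1}\deg\zeta_M(-\ell)\ge 0$ and what it says

Let $M$ be a loopless matroid of rank $r$ on a finite ground set $E$, and put $n=r-1$. A divisor class $\ell$ in the Chow ring of $M$ has an associated line bundle in the $K$-ring, and the dual bundle $-\ell$ is carried by a certain ring isomorphism $\zeta_M$ back into the Chow ring. Taking the degree gives an integer. If $\ell$ is nef, what is its sign?

The first guess is that it is always $(-1)^{r-1}$ (or the integer is zero). The reason one would give is this. The ring $A^1(M)$ is generated by special nef classes $\alpha_S$, and $\zeta_M$ is multiplicative with $\zeta_M(-\alpha_S)=1-\alpha_S$. If $\ell$ is a sum of classes $\alpha_S$, then $(-1)^{n}\deg\zeta_M(-\ell)$ is the degree of an elementary symmetric function in those $\alpha_S$, and products of nef classes have nonnegative degree. The statement for all nef integral $\ell$ is posed in Ronnie Cheng, "On the tangent bundle and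 the divisor theory of a general matroid", arXiv:2510.06609 (2025), as a weaker version of a matroid Kawamata–Viehweg vanishing conjecture. We shall see that the guess is right, and that the reason just given covers only some nef classes. First we make all the words precise.

**Conventions.** "Flat" includes $\emptyset$ and $E$. A sum $\sum_F$ without further comment runs over nonempty proper flats. An *atom* is a flat of rank one, and we write $i\subseteq F$ for an atom $i$ contained in $F$. Two flats are *disjoint* if they share no element. $F\vee G$ is the join, the smallest flat containing both. A *flag* is a chain $F_1\subsetneq\dots\subsetneq F_k$ of nonempty proper flats; $k=0$ is allowed. We write $[\,\cdot\,]$ for $1$ if the condition inside holds and $0$ if not.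

**The Chow ring.** With $\Sigma_M$ the Bergman fan and $X_M\subseteq X_E$ its toric variety inside the permutohedral variety, with inclusion $i_M$,
$$A(M)=A^\bullet(X_M)=\mathbb Z[x_F: F\text{ a nonempty proper flat}]/(I+J).$$
Here $I$ is generated by the products $x_Fx_G$ with $F,G$ incomparable, and $J$ by the elements $\sum_{F\ni i}x_F-\sum_{F\ni j}x_F$ for $i,j\in E$. The degree map $\deg:A^{n}(M)\to\mathbb Z$ is determined by $\deg(x_{F_1}\cdots x_{F_n})=1$ for every maximal flag. We extend $\deg$ to $A(M)$ by applying it to the component in $A^n(M)$.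

**Lemma 1.** $A^q(M)$ is spanned by the squarefree monomials $x_{F_1}\cdots x_{F_q}$ of flags. In particular $A^q(M)=0$ for $q>n$.

*Proof.* Consider a nonzero monomial $x_{F_1}^{a_1}\cdots x_{F_k}^{a_k}$ with $F_1\subsetneq\dots\subsetneq F_k$ and some $a_j\ge2$. Put $F_0=\emptyset$, $F_{k+1}=E$, and choose $i\in F_j\setminus F_{j-1}$ and $i'\in F_{j+1}\setminus F_j$. In the relation $\sum_{G\ni i}x_G=\sum_{G\ni i'}x_G$ the flats $F_l$ with $l>j$ appear on both sides, those with $l<j$ on neither, and $F_j$ only on the left. So $x_{F_j}$ is a combination of $x_G$ with $G\notin\{F_1,\dots,F_k\}$. Substituting this for one factor $x_{F_j}$ gives monomials of the same degree with more distinct factors (or zero). Repeat until all monomials are squarefree. $\square$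

**The classes $\alpha_S$.** For nonempty $S\subseteq E$ and any $i\in S$ put $\alpha_S=\sum_{F\ni i,\,F\not\supseteq S}x_F$; this does not depend on $i$. Put $\alpha=\alpha_E=\sum_{F\ni i}x_F$. Every $F\supseteq S$ contains $i$, so for every nonempty $S$
$$\alpha_S=\alpha-\sum_{F\supseteq S}x_F. \tag{1}$$
Since $F\supseteq S$ exactly when $F\supseteq\mathrm{cl}(S)$, we have $\alpha_S=\alpha_{\mathrm{cl}(S)}$; and $\alpha_S=0$ if $\operatorname{rk}S=1$, because then $F\ni i$ forces $F\supseteq S$.

*Example.* Let $M=U_{3,3}$: $E=\{1,2,3\}$ and every subset is a flat. We write $12$ for $\{1,2\}$. There are six variables, and $\alpha=x_1+x_{12}+x_{13}=x_2+x_{12}+x_{23}=x_3+x_{13}+x_{23}$. Also $\alpha_{12}=x_1+x_{13}=x_2+x_{23}=\alpha-x_{12}$.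

**Lemma 2.** Let $r\ge2$. Then $A^1(M)$ is free with basis $\alpha$ and the $x_F$ with $\operatorname{rk}F\ge2$. Another basis is formed by the $\alpha_S$ with $S$ a flat of rank $\ge2$ (including $E$).

*Proof.* The ideal $I$ starts in degree 2, so $A^1(M)$ is the free group on the $x_F$ modulo the linear relations. These say that $\alpha=\sum_{F\supseteq i}x_F$ is the same for all atoms $i$; they eliminate each $x_i=\alpha-\sum_{F\supsetneq i}x_F$ and nothing else. This is the first basis. By (1), $\alpha_E=\alpha$, and for proper $S$ the class $\alpha_S$ is $-x_S$ plus terms in $\alpha$ and the $x_F$ with $F\supsetneq S$. So the transition matrix is triangular with entries $\pm1$ on the diagonal. $\square$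

**The exceptional isomorphism.** Let $K(M)=K(X_M)$. For an integral class $l$ write $l\in K(M)$ for the class of the line bundle with first Chern class $l$, and $-l$ for that of its dual. The exceptional isomorphism of Larson–Li–Payne–Proudfoot is the unique ring isomorphism $\zeta_E:K(X_E)\to A(X_E)$ with $\zeta_E(-\alpha_S)=1-\alpha_S$ for all nonempty $S$. It descends to a ring isomorphism $\zeta_M:K(M)\to A(M)$ with $\zeta_M(i_M^*\xi)=i_M^*\zeta_E(\xi)$. All we need is the resulting formula: if $\ell=\sum_Sc_S\alpha_S$ with $c_S\in\mathbb Z$, then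
$$\zeta_M(-\ell)=\prod_S(1-\alpha_S)^{c_S}, \tag{2}$$
where $(1-\alpha_S)^{-1}=1+\alpha_S+\alpha_S^2+\cdots$ is a finite sum. Using $\alpha_S=\alpha_{\mathrm{cl}(S)}$, and $\alpha_S=0$ in rank one, we may let $S$ run over flats of rank $\ge2$; by Lemma 2 the $c_S$ are then unique. To remove the signs, put
$$e(\ell)=\prod_S(1+\alpha_S)^{c_S}=\sum_je_j(\ell),\qquad N_M(\ell)=\deg e_n(\ell). \tag{3}$$
The component $e_j(\ell)\in A^j(M)$ equals $(-1)^j$ times the degree-$j$ component of $\zeta_M(-\ell)$, so $N_M(\ell)=(-1)^{r-1}\deg\zeta_M(-\ell)$. Note $e(\ell+\ell')=e(\ell)e(\ell')$, $e_0=1$ and $e_1(\ell)=\ell$.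

**Nef and effective.** A class $\ell\in A^1(M)\otimes\mathbb R$ is *nef* if for every flag $\mathcal F=(F_1\subsetneq\dots\subsetneq F_k)$, including the empty one, one can write $\ell=\sum_Fc_Fx_F$ with real $c_F$ such that $c_{F_j}=0$ for all $j$ and $c_F\ge0$ for every $F$ for which $\mathcal F\cup\{F\}$ is a flag. We call such an expression *adapted to* $\mathcal F$. A class is *effective* if it is a nonnegative real combination of the $x_F$.

*Example: $\alpha_S$ is nef.* Given a flag, put $F_0=\emptyset$, $F_{k+1}=E$, let $j$ be the index with $S\not\subseteq F_j$, $S\subseteq F_{j+1}$, and choose $i\in S\setminus F_j$. In $\sum_{F\ni i,F\not\supseteq S}x_F$ all coefficients are $0$ or $1$; the flats $F_1,\dots,F_j$ do not contain $i$, and $F_{j+1},\dots,F_k$ contain $S$. So none of them occurs.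

*Example: $\beta=\sum_{F\not\ni i}x_F$ is nef.* It is independent of $i$, because $\beta=\sum_Fx_F-\alpha$. Given a flag with $k\ge1$, choose $i\in F_1$: then no $F_j$ occurs and all coefficients are $\ge0$. For $k=0$ any $i$ will do.

**Lemma 3.** Let $\xi\in A^q(M)\otimes\mathbb R$, with $q<n$, have nonnegative degree against the monomials of all flags of $n-q$ flats, and let $\eta$ be nef. Then $\xi\eta$ has nonnegative degree against the monomials of all flags of $n-q-1$ flats. In particular, products of $n$ nef classes have nonnegative degree.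

*Proof.* Let $\mathcal F$ be a flag with $n-q-1$ members and monomial $x_{\mathcal F}$. Write $\eta=\sum_Gc_Gx_G$ adapted to $\mathcal F$. If $G\in\mathcal F$ then $c_G=0$; if $G\notin\mathcal F$ and $\mathcal F\cup\{G\}$ is not a flag then $x_Gx_{\mathcal F}=0$; in all other cases $c_G\ge0$ and $\deg(\xi x_Gx_{\mathcal F})\ge0$. So $\deg(\xi\eta x_{\mathcal F})=\sum_Gc_G\deg(\xi x_Gx_{\mathcal F})\ge0$. For the last claim start with $\xi=1$. $\square$

## 2. Ranks one, two and three by hand

**Normal form.** Write $\ell=\sum_Sc_S\alpha_S$ over flats $S$ of rank $\ge2$, and put $m_F=\sum_{S\subseteq F}c_S$ for all flats $F$ and $d=m_E$. Then $m_\emptyset=0$ and $m_i=0$ for atoms $i$, and summing (1) gives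
$$\ell=d\alpha-\sum_Fm_Fx_F. \tag{4}$$
For $r\ge2$ this is the expansion of $\ell$ in the first basis of Lemma 2 (no atom occurs), so $d$ and $m$ are determined by $\ell$, and any expression of this shape with $m$ vanishing on atoms is the normal form.

Real expressions $\ell=\sum_Fc_Fx_F$ can be compared with (4). Put $a_i=c_i$ for atoms $i$ and $a(F)=\sum_{i\subseteq F}a_i$. Since $\sum_ia_i\alpha=\sum_ia_i\sum_{F\supseteq i}x_F=\sum_Fa(F)x_F$, we get $\ell-a(E)\alpha=\sum_F(c_F-a(F))x_F$, with zero coefficients at atoms. Comparing with (4) in the basis,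
$$a(E)=d,\qquad c_F=a(F)-m_F\quad\text{for all nonempty proper }F. \tag{5}$$

**Rank one.** $A(M)=\mathbb Z$, $\ell=0$, $N_M=1$.

**Rank two.** The proper flats are atoms, $A^1(M)=\mathbb Z\alpha$, and $\deg\alpha=1$ since $\alpha=x_{\mathrm{cl}(i)}$. So $\ell=d\alpha$ and $N_M(\ell)=\deg\ell=d$. If $\ell$ is nef, an expression adapted to the empty flag has $a_i\ge0$, so $d=a(E)\ge0$ by (5).

**Nonnegative coefficients.** If all $c_S\ge0$, then $e_n(\ell)$ is a polynomial with nonnegative coefficients in the nef classes $\alpha_S$, and $N_M(\ell)\ge0$ by Lemma 3. This is the reason behind the guess.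

**Rank three.** Call flats of rank two *lines* $L$. We compute degrees. First, $\alpha x_L=0$: choose $j\notin L$; no flat containing $j$ is comparable with $L$. Choosing instead $j\in L$ gives $0=\alpha x_L=x_L^2+x_{\mathrm{cl}(j)}x_L$, so $\deg x_L^2=-1$. For an atom $i$ and $j\notin i$, $\alpha x_i=x_{i\vee j}x_i$ has degree $1$; hence $\deg\alpha^2=\deg\alpha\big(x_i+\sum_{L\supseteq i}x_L\big)=1$. Products of two different lines are $0$. Therefore $\deg\ell^2=d^2-\sum_Lm_L^2$, $\deg\alpha_L^2=\deg(\alpha-x_L)^2=0$ and $\deg\alpha_E^2=1$. Taking the degree-two part of $e(\ell)=\exp\sum_Sc_S\log(1+\alpha_S)$ over $\mathbb Q$ gives $e_2(\ell)=\tfrac12\big(\ell^2-\sum_Sc_S\alpha_S^2\big)$. Here $c_L=m_L$ and $c_E=d-\sum_Lm_L$. So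
$$N_M(\ell)=\tfrac12\Big(d^2-\sum_Lm_L^2-d+\sum_Lm_L\Big)=\binom d2-\sum_L\binom{m_L}2. \tag{6}$$

Let $\ell$ be nef and integral. Applying Lemma 3 to $\xi=1$ and $\eta=\ell$, we get $\deg(\ell x_L)=m_L\ge0$ and, with $x_i=\alpha-\sum_{L\supseteq i}x_L$, $\deg(\ell x_i)=d-\sum_{L\supseteq i}m_L\ge0$; so $0\le m_L\le d$. If $\sum_Lm_L\ge d$, then $d^2-\sum m_L^2=\deg\ell^2\ge0\ge d-\sum m_L$ and (6) gives $N_M\ge0$. If $\sum_Lm_L<d$, then $d\ge1$ and $\sum_Lm_L(m_L-1)\le(d-1)\sum_Lm_L\le d(d-1)$, again $N_M\ge0$. So the guess holds up to rank three.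

## 3. A nef class with a negative coefficient, and the statements to be proved

Take $\beta$ on $U_{3,3}$, with $i=1$: $\beta=x_2+x_3+x_{23}$. By (5), $a=(0,1,1)$, so $d=2$ and $m_{12}=1-0$, $m_{13}=1-0$, $m_{23}=2-1$. Hence $m_L=1$ for all three lines and
$$\beta=\alpha_{12}+\alpha_{13}+\alpha_{23}-\alpha_E.$$
By Lemma 2 the coefficients are unique, so the coefficient $-1$ cannot be avoided although $\beta$ is nef. Now
$$e_2(\beta)=(\alpha_{12}\alpha_{13}+\alpha_{12}\alpha_{23}+\alpha_{13}\alpha_{23})-\alpha(\alpha_{12}+\alpha_{13}+\alpha_{23})+\alpha^2,$$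
of degree $3-3+1=1$, in agreement with (6). The sign is right, but only after cancellation. This is where the argument for nonnegative coefficients stops: a nef class need not be a nonnegative combination of the $\alpha_S$. Our aim is the following.

**Theorem 1.** If $\ell\in A^1(M)$ is an integral nef class, then $N_M(\ell)=(-1)^{r-1}\deg\zeta_M(-\ell)\ge0$.

The proof is an induction on $n$, and the theorem alone is not a strong enough induction hypothesis. It has to travel together with a statement about when $N_M(\ell)$ can be positive. Put, for nonempty flats $F$ (including $E$),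
$$v(F)=m_F-\operatorname{rk}F+1,\qquad\text{so } v(E)=d-n,\quad v(\text{atom})=0 .$$

**Families.** $\mathfrak F=\mathfrak F(M)$ is the set of finite sets $\mathcal P$ of pairwise disjoint flats of rank $\ge2$; $\mathcal P=\emptyset$ is allowed, and if $E\in\mathcal P$ then $\mathcal P=\{E\}$. We write $\mathcal P\le\mathcal Q$ if each member of $\mathcal P$ lies in a member of $\mathcal Q$; that member is then unique. This is a partial order: if $\mathcal P\le\mathcal Q\le\mathcal P$ and $H\in\mathcal P$, then $H\subseteq H'\subseteq H''$ with $H'\in\mathcal Q$, $H''\in\mathcal P$, and disjointness gives $H=H''=H'$; so $\mathcal P\subseteq\mathcal Q$, and by symmetry $\mathcal P=\mathcal Q$. Its minimum is $\emptyset$ and, for $r\ge2$, its maximum is $\{E\}$. Put $m(\mathcal P)=\sum_{H\in\mathcal P}m_H$.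

*Example.* In $U_{3,4}$ (all sets of at most two elements are flats) the family $\{12,34\}$ is in $\mathfrak F$, and $\emptyset<\{12\}<\{12,34\}<\{E\}$.

**Statement (B$_n$).** If $M$ has rank $n+1$, $\ell$ is integral nef and $N_M(\ell)>0$, then $\sum_{F\in\mathcal P}v(F)\le v(E)$ for all $\mathcal P\in\mathfrak F$.

In rank three this can be seen from (6). The case $\mathcal P=\emptyset$ says $d\ge2$, and $\mathcal P=\{L\}$ says $m_L\le d-1$. Indeed, for $d\in\{0,1\}$ formula (6) gives $N_M\le0$, and if some $m_L=d$ it gives $N_M\le0$ too. For $k\ge2$ disjoint lines, (5) with an expression adapted to the empty flag gives $\sum m_L\le\sum a(L)\le d$, so $\sum(m_L-1)\le d-2$ is automatic. Write (A$_n$) for Theorem 1 in rank $n+1$.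

## 4. Restriction to a flat and principal truncation

An induction on rank needs maps to smaller matroids under which $e(\ell)$ behaves well. There are two.

**Restriction.** For a nonempty proper flat $F$ recall (Adiprasito–Huh–Katz, *Hodge theory for combinatorial geometries*; Braden–Huh–Matherne–Proudfoot–Wang, *A semi-small decomposition of the Chow ring of a matroid*, §2) the ring map
$$\iota_F^*:A(M)\to A(M|F)\otimes A(M/F),$$
restriction to the boundary divisor $x_F$, whose star fan is $\Sigma_{M|F}\times\Sigma_{M/F}$. It sends $x_G\mapsto x_G\otimes1$ for $G\subsetneq F$, $x_G\mapsto1\otimes x_{G\setminus F}$ for $G\supsetneq F$, $x_G\mapsto0$ for $G$ incomparable to $F$, and $\deg_M(x_F\xi)=(\deg\otimes\deg)(\iota_F^*\xi)$.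

**Step 1: the image of $\alpha_S$.** If $S\subseteq F$, choose $i\in S$ in the definition of $\alpha_S$. The flats $G\supseteq F$ contain $S$ and do not occur; what survives is $\sum_{i\in G\subsetneq F,\,G\not\supseteq S}x_G\otimes1$. So $\iota_F^*\alpha_S=\alpha_S\otimes1$. If $S\not\subseteq F$, choose $i\in S\setminus F$. The flats $G\subseteq F$ do not occur, and $\iota_F^*\alpha_S=1\otimes\alpha_{S\setminus F}$.

*Example.* In $U_{3,3}$ with $F=12$: $M|F=U_{2,2}$, $M/F=U_{1,1}$. Then $\alpha_{12}\mapsto\alpha\otimes1$ and $\alpha_{13}\mapsto1\otimes\alpha_3=0$, so $\deg(\alpha_{12}x_{12})=1$ and $\deg(\alpha_{13}x_{12})=0$, as one also gets from $\alpha x_L=0$, $\deg x_L^2=-1$.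

**Step 2: the image of $e(\ell)$.** For $\ell=\sum c_S\alpha_S$ we get $\iota_F^*\ell=\ell'\otimes1+1\otimes\ell''$ with $\ell'=\sum_{S\subseteq F}c_S\alpha_S$ and $\ell''=\sum_{S\not\subseteq F}c_S\alpha_{S\setminus F}$, and $\iota_F^*e(\ell)=e(\ell')\otimes e(\ell'')$. The top degrees of the two factors, $\operatorname{rk}F-1$ and $n-\operatorname{rk}F$, add up to $n-1$. Hence
$$\deg(e_{n-1}(\ell)\,x_F)=N_{M|F}(\ell')\,N_{M/F}(\ell''). \tag{7}$$
The normal form of $\ell'$ on $M|F$ has degree $m_F$ and function $G\mapsto m_G$ for $G\subseteq F$. So its $v$-function is the restriction of $v$.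

**Principal truncation.** Let $\operatorname{rk}S\ge2$. The matroid $T=T_SM$ on $E$ has rank function
$$\operatorname{rk}_T(X)=\operatorname{rk}X-[\mathrm{cl}(X)\supseteq S].$$
(It is the contraction of the principal extension of $M$ into $\mathrm{cl}(S)$.)

**Step 3: this is a loopless matroid of rank $r-1$.** Write $g(X)=[\mathrm{cl}(X)\supseteq S]$. Adding one element to $X$ either keeps $\operatorname{rk}X$ and $\mathrm{cl}(X)$, or raises $\operatorname{rk}$ by one and $g$ by $0$ or $1$; so $\operatorname{rk}_T$ grows by $0$ or $1$. Submodularity asks that $\operatorname{rk}X+\operatorname{rk}Y-\operatorname{rk}(X\cup Y)-\operatorname{rk}(X\cap Y)\ge g(X)+g(Y)-g(X\cup Y)-g(X\cap Y)$. By monotonicity of $g$ the right side is positive only if $g(X)=g(Y)=g(X\cup Y)=1$ and $g(X\cap Y)=0$, and then it is $1$. In that case $S\subseteq\mathrm{cl}(X)\cap\mathrm{cl}(Y)$ but $S\not\subseteq\mathrm{cl}(X\cap Y)$, so $\operatorname{rk}(X\cap Y)<\operatorname{rk}(\mathrm{cl}(X)\cap\mathrm{cl}(Y))\le\operatorname{rk}X+\operatorname{rk}Y-\operatorname{rk}(X\cup Y)$.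 Single elements keep rank $1$ because $\operatorname{rk}S\ge2$.

**Step 4: the flats of $T$.** They are the flats $F\supseteq S$ of $M$, and the flats $F\not\supseteq S$ of $M$ with $\operatorname{rk}(F\vee S)\ge\operatorname{rk}F+2$. Indeed a $T$-flat is an $M$-flat, since adding $x\in\mathrm{cl}(X)$ changes neither term of $\operatorname{rk}_T$. If $F\supseteq S$ is an $M$-flat, adding $x\notin F$ raises $\operatorname{rk}_T$. If $F\not\supseteq S$, adding $x\notin F$ raises $\operatorname{rk}_T$ unless the cover $F\vee x$ of $F$ contains $S$; and some cover of $F$ contains $S$ exactly when $\operatorname{rk}(F\vee S)=\operatorname{rk}F+1$.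

*Example.* $M=U_{4,4}$, $S=12$. The nonempty proper $T$-flats are $12,123,124$ (containing $S$) and $3,4,34$. The atom $1$ is lost because $1\vee12$ has rank $2$; the sets $13$, $134$ are lost similarly. So $T$ is $U_{3,3}$ with $1$ and $2$ made parallel.

For $S=E$ we write $TM=T_EM$. Its proper flats are the flats of $M$ of rank $\le n-1$, with the same rank.

**Step 5: the map $\rho$.** Let $\rho:A(M)\to A(T)$ send $x_F$ to $x_F$ if $F$ is a $T$-flat and to $0$ otherwise. It respects the relations: incomparable products go to $0$, and $\sum_{F\ni i}x_F$ goes to the corresponding sum for $T$. By the same token $\rho(\alpha_{S'})=\alpha_{S'}$ for every nonempty $S'$. So $\rho$ is a ring map with $\rho(e(\ell))=e(\rho\ell)$.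

**Lemma 4.** For $\operatorname{rk}S\ge2$, $T=T_SM$ and $\xi\in A^{n-1}(M)$,
$$\deg_M(\alpha_S\xi)=\deg_T(\rho\xi),\qquad\text{hence}\qquad \deg(e_{n-1}(\ell)\alpha_S)=N_{T_SM}(\rho\ell). \tag{8}$$

*Proof.* By Lemma 1 let $\xi=x_{F_1}\cdots x_{F_{n-1}}$ for a flag; put $F_0=\emptyset$, $F_n=E$, and let $k$ be the index with $S\not\subseteq F_k$, $S\subseteq F_{k+1}$. Iterating restriction (first to $F_1$, then in $M/F_1$, and so on), $\deg(\alpha_S\xi)$ is a product of degrees over the $n$ minors $(M|F_{j+1})/F_j$, and by Step 1 $\alpha_S$ becomes $\alpha_{S\setminus F_k}$ on the minor with $j=k$. The ranks of the $n$ minors add up to $n+1$, so exactly one has rank 2 and the others have rank 1. If the minor with $j=k$ has rank 1, then $\alpha_{S\setminus F_k}=0$. If it has rank 2, then $\deg\alpha_{S\setminus F_k}$ is $1$ when $S\setminus F_k$ has rank 2 there and $0$ otherwise. So $\deg(\alpha_S\xi)=1$ if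
$$\operatorname{rk}F_{k+1}=\operatorname{rk}F_k+2\quad\text{and}\quad F_k\vee S=F_{k+1}, \tag{9}$$
and $0$ otherwise. On the other side, $\deg_T(\rho\xi)$ is $1$ if all $F_j$ are $T$-flats (they then form a maximal flag of $T$) and $0$ otherwise. We show that these two conditions agree.

Suppose (9). For $j>k$, $F_j\supseteq S$ is a $T$-flat. For $1\le j\le k$ we have $\operatorname{rk}F_j=j$. Since $F_k$ arises from $F_j$ by joining $k-j$ elements, $\operatorname{rk}(F_j\vee S)\ge\operatorname{rk}(F_k\vee S)-(k-j)=(k+2)-(k-j)=j+2$. So $F_j$ is a $T$-flat.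

Conversely let all $F_j$ be $T$-flats. Then $\operatorname{rk}_TF_j=j$ for all $j$, so $\operatorname{rk}F_j=j$ for $j\le k$ and $\operatorname{rk}F_{k+1}=k+2$. Moreover $F_{k+1}\supseteq F_k\vee S$ and $\operatorname{rk}(F_k\vee S)\ge k+2$: for $k\ge1$ because $F_k\not\supseteq S$ is a $T$-flat, for $k=0$ because $\operatorname{rk}S\ge2$. So $F_{k+1}=F_k\vee S$, and (9) holds.

The second part of (8) follows with $\xi=e_{n-1}(\ell)$, as $T$ has rank $n$ and $\rho(e_{n-1}(\ell))=e_{n-1}(\rho\ell)$. $\square$

In particular, iterating with $S=E$ gives $\deg\alpha^n=1$.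

**Step 6: nefness is inherited.** If $\ell$ is nef, so are $\ell'$, $\ell''$ and $\rho\ell$. Let $\mathcal G'$, $\mathcal G''$ be flags of $M|F$ and $M/F$. Together with $F$ they give a flag of $M$ (add $F$ to each member of $\mathcal G''$). Take $\ell=\sum c_Gx_G$ adapted to it. As $c_F=0$, applying $\iota_F^*$ gives $\ell'=\sum_{G\subsetneq F}c_Gx_G$ and $\ell''=\sum_{G\supsetneq F}c_Gx_{G\setminus F}$; here we use that the degree-one part of the tensor product is $A^1\otimes\mathbb R\oplus\mathbb R\otimes A^1$. A flat of $M|F$ compatible with $\mathcal G'$ is compatible with the whole flag, and likewise for $M/F$, so these expressions are adapted. For $T$, a flag of $T$-flats is a flag of $M$; apply $\rho$ to an expression of $\ell$ adapted to it.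

## 5. A binomial-type recursion, and a class on which it stalls

For $\ell=d\alpha$ we have $e(\ell)=(1+\alpha)^d$ and $N_M(\ell)=\binom dn$, and $n\binom dn=(d-n+1)\binom d{n-1}$. There is such a recursion for every $\ell$. Put
$$\kappa_M=-(n-1)\alpha+\sum_F(\operatorname{rk}F-1)x_F .$$

**Lemma 5.** For $n\ge1$ and every integral $\ell$,
$$n\,N_M(\ell)=\deg\big(e_{n-1}(\ell)\,(\ell+\kappa_M)\big). \tag{10}$$

*Proof.* Induction on $n$. For $n=1$ all proper flats are atoms, so $\kappa_M=0$, and $e_1(\ell)=\ell$, $e_0=1$. Let $n\ge2$ and let $D_M(\ell)$ be the left side minus the right side. Then $D_M(0)=0$, since $e(0)=1$ has no component in degrees $n-1\ge1$ and $n$. We show that adding a class $\alpha_S$, $\operatorname{rk}S\ge2$, does not change $D_M$. As $e(\ell+\alpha_S)=e(\ell)(1+\alpha_S)$, with $e_j=e_j(\ell)$,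
$$D_M(\ell+\alpha_S)-D_M(\ell)=n\deg(e_{n-1}\alpha_S)-\deg\big((e_{n-1}+e_{n-2}\alpha_S)(\ell+\alpha_S+\kappa_M)-e_{n-1}(\ell+\kappa_M)\big)$$
$$=\deg\big((n-1)e_{n-1}\alpha_S-e_{n-2}\alpha_S(\ell+\kappa_M+\alpha_S)\big).$$
By (8) this can be computed on $T=T_SM$, where it equals
$$(n-1)N_T(\rho\ell)-\deg_T\big(e_{n-2}(\rho\ell)\,(\rho\ell+\rho\kappa_M+\alpha_S)\big).$$
Since $\operatorname{rk}_TF=\operatorname{rk}F-[F\supseteq S]$ on $T$-flats and $T$ has rank $n$,
$$\kappa_T-\rho(\kappa_M)=\big(-(n-2)+(n-1)\big)\alpha-\sum_{F\supseteq S}x_F=\alpha_S\quad\text{in }A(T)$$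
by (1). So the difference is $D_T(\rho\ell)$, which is $0$ by induction. The $\alpha_S$ generate $A^1(M)$, so $D_M$ is constant, equal to $D_M(0)=0$. $\square$

By (4), $\ell+\kappa_M=(d-n+1)\alpha-\sum_Fv(F)x_F$. Write
$$w_F=\deg(e_{n-1}(\ell)x_F),\qquad\epsilon=\deg(e_{n-1}(\ell)\alpha)=N_{TM}(\rho\ell)=\sum_{F\supseteq i}w_F\ \text{ for any atom }i.$$
Then (10) becomes
$$n\,N_M(\ell)=(d-n+1)\,\epsilon-\sum_Fv(F)\,w_F. \tag{11}$$

Now there is an obvious plan for nef $\ell$. By (7) and induction, $w_F\ge0$. If $\ell+\kappa_M=\sum b_Fx_F$ with $b_F\ge0$, then $nN_M(\ell)=\sum b_Fw_F\ge0$ and we are done. So: is $\ell+\kappa_M$ effective?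

*It need not be.* Let $M$ have rank $4$ (so $n=3$), let $L$ be a flat of rank two and $\ell=2\alpha_L$, which is nef. Then $d=2$ and $m_F=2[F\supseteq L]$, and
$$\ell+\kappa_M=-x_L+\sum_{\operatorname{rk}F=2,\,F\ne L}x_F+2\sum_{\operatorname{rk}F=3,\,F\not\supseteq L}x_F .$$
In this expression the coefficient of $\alpha$ is $0$. If the class were $\sum c_Fx_F$ with $c_F\ge0$, then (5) would give $a(E)=0$ with $a_i\ge0$, so $a=0$, and then $c_L=-1$, a contradiction. The plan stops exactly here.

But look at what happens to $e_{n-1}(\ell)$ for this class: $e_2(\ell)=\alpha_L^2$, and $\epsilon=\deg(\alpha_L^2\alpha)=\deg_{TM}(\alpha_L^2)=0$, by the rank-three computation in Section 2. Since all $w_F\ge0$ (they are degrees of products $\alpha_L^2x_F$, nonnegative by Lemma 3) and $\epsilon=\sum_{F\supseteq i}w_F$, all $w_F$ vanish. The class $\ell+\kappa_M$ fails to be effective, and $e_{n-1}(\ell)$ does not see it.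

This suggests the dichotomy that drives the proof: *either $\ell+\kappa_M$ is effective, or $\epsilon=0$.* The number $\epsilon=N_{TM}(\rho\ell)$ is of the same kind in lower rank, so we need a numerical condition that follows from $N>0$, which is (B), and that implies effectivity one rank higher. In the example (B$_2$) for $TM$ would ask $v(L)\le d-2$, that is $1\le0$. Sections 6 to 8 show that conditions of this form imply effectivity; Section 9 runs the induction.

## 6. Linear inequalities satisfied by a nef class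

**Lemma 6.** Let $\ell$ be nef, $A\subsetneq K$ flats, and $F_1,\dots,F_k$ flats with $A\subsetneq F_j\subseteq K$ and $F_i\cap F_j=A$ for $i\ne j$. Then
$$\sum_j(m_{F_j}-m_A)\le m_K-m_A. \tag{12}$$
In particular $m$ is nonnegative and monotone, and $m_F+m_G\le m_{F\vee G}+m_{F\cap G}$ for all flats $F,G$. Moreover for every nonempty flat $K$ there is $a\in\mathbb R^{\rm atoms}$ with $a(K)=m_K$ and $a(F)\ge m_F$ for all flats $F\subseteq K$.

*Proof.* For $r=1$ all $m$ are $0$ and everything is trivial (take $a=0$). Let $r\ge2$. Take an expression $\ell=\sum c_Fx_F$ adapted to the flag of those of $A,K$ that are nonempty and proper, and let $a$ be as in (5). From $c_F=a(F)-m_F$ and $a(E)=d=m_E$, $a(\emptyset)=0=m_\emptyset$ we get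
$$a(A)=m_A,\qquad a(K)=m_K,\qquad a(F)\ge m_F\ \text{ for }A\subseteq F\subseteq K.$$

*The case $A=\emptyset$.* Atoms $i\subseteq K$ have $a_i\ge m_i=0$. The $F_j$ are disjoint, so $\sum m_{F_j}\le\sum a(F_j)\le a(K)=m_K$. With $k=0$ and $k=1$ this gives $m_K\ge0$ and monotonicity, and the displayed line is the last claim.

*General $A$.* Each atom in $K$ but not in $A$ lies in exactly one cover of $A$, namely its join with $A$. So for a flat $A\subseteq F\subseteq K$, $a(F)-a(A)$ is the sum of $a(C)-a(A)$ over the covers $C\subseteq F$ of $A$, and each such term is at least $m_C-m_A\ge0$ by monotonicity. No cover lies in two of the $F_j$, because $F_i\cap F_j=A$. Hence $\sum_j(m_{F_j}-m_A)\le\sum_j(a(F_j)-a(A))\le a(K)-a(A)=m_K-m_A$.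

For supermodularity, apply this with $A=F\cap G$, $K=F\vee G$ to the two flats $F,G$; if $F,G$ are comparable there is nothing to prove. $\square$

If $\mathcal P\le\mathcal Q$ in $\mathfrak F$, then $m(\mathcal P)\le m(\mathcal Q)$: apply (12) with $A=\emptyset$ inside each member of $\mathcal Q$.

**Effective building blocks.** For a nonempty flat $H$ put $\ell_H=m_H\alpha-\sum_Fm_{F\cap H}x_F$, so that $\ell_E=\ell$. With $a$ from Lemma 6 for $K=H$, we have $m_H\alpha=\sum_{i\subseteq H}a_i\alpha=\sum_{i\subseteq H}a_i\sum_{F\supseteq i}x_F=\sum_Fa(F\cap H)x_F$. Hence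
$$\ell_H=\sum_F\big(a(F\cap H)-m_{F\cap H}\big)x_F\quad\text{is effective.} \tag{13}$$

## 7. A supermodular inequality for spread families

For $G\subseteq K$ and flats $H_j\subseteq K$ we shall need $m_K-m_G\ge\sum_j(m_{H_j}-m_{G\cap H_j})$. For one $H$ this is supermodularity. For several, one would add them to $G$ one at a time; but $(G\vee H_1)\cap H_2$ may be larger than $G\cap H_2$, and then the chain of inequalities does not give what we want. The inequality can in fact be false.

*Example.* On $U_{3,4}$ let $d=2$, $m_{12}=m_{13}=m_{34}=1$ and $m_L=0$ for the other three lines. Is this nef? By (5) we need for each flag a vector $a$ with $a(E)=2$ and the right values. Empty flag: $a=(1,0,1,0)$. Flag $1$: $a=(0,1,1,0)$; flag $3$: $a=(1,0,0,1)$; flags $2$ and $4$: $a=(2,0,0,0)$ and $a=(0,0,2,0)$. For example, at flag $1$ we need $a_1=0$, $a_2\ge1$, $a_3\ge1$, $a_4\ge0$. For a flag containing a line $L$ only the entries on $L$ are constrained, by $a(L)=m_L$, $a_i\ge0$ for $i\in L$ and, if the flag contains an atom of $L$,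 that entry being $0$; the two remaining entries are free and make the total $2$. So the class is nef. But with $K=E$, $G=13$, $H_1=12$, $H_2=34$ the inequality would read $2\ge1+1+1$.

Some position condition on the $H_j$ is needed. In the example $12\vee34$ has rank $3<2+2$.

**Definition.** For $A\subseteq X$ put $r_A(X)=\operatorname{rk}X-\operatorname{rk}A$. Flats $H_1,\dots,H_k\supsetneq A$ are *spread over $A$* if for all $J\subseteq\{1,\dots,k\}$ with $|J|\ge2$
$$r_A\Big(\bigvee_{j\in J}H_j\Big)\ \ge\ \sum_{j\in J}(r_A(H_j)-1)+2. \tag{14}$$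

By integrality, (14) fails for $J$ exactly when $r_A(\bigvee_JH_j)-1\le\sum_J(r_A(H_j)-1)$. For $|J|=2$, (14) says $r_A(H_i\vee H_j)\ge r_A(H_i)+r_A(H_j)$; submodularity then gives $r_A(H_i\cap H_j)\le0$, so $H_i\cap H_j=A$. For example $12,34,56$ in $U_{5,6}$ are spread over $\emptyset$: two of them span rank $4$, all three span rank $5=3+2$. Subfamilies of spread families are spread.

**Lemma 7.** Let $\ell$ be nef, $A\subseteq G\subseteq K$ flats, and $H_1,\dots,H_k\subseteq K$ flats spread over $A$. Then
$$m_K+\sum_jm_{G\cap H_j}\ \ge\ m_G+\sum_jm_{H_j}. \tag{15}$$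

*Proof.* Induction on the pair $(r_A(K),k)$ in lexicographic order.

**Step 1: the cases where no work is needed.** For $k=0$ use monotonicity. For $k=1$: $m_K+m_{G\cap H_1}\ge m_{G\vee H_1}+m_{G\cap H_1}\ge m_G+m_{H_1}$. If some $H_j\subseteq G$, its terms on the two sides are equal; delete it. If all $G\cap H_j=A$, apply (12) to $H_1,\dots,H_k$ and $G$ (omitting $G$ if $G=A$); their pairwise intersections are $A$. This gives $\sum_j(m_{H_j}-m_A)+(m_G-m_A)\le m_K-m_A$, which is (15).

So let $k\ge2$, no $H_j\subseteq G$, and, after renumbering, $B:=G\cap H_1\supsetneq A$. Then also $B\subsetneq H_1$.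

**Step 2: move the base from $A$ to $B$.** The purpose is to lower $r_A(K)$. Over $B$ we keep $H_1$, and replace the other $H_i$ by joins with $B$. For nonempty $I\subseteq\{2,\dots,k\}$ let $X_I=B\vee\bigvee_{i\in I}H_i$. Since $B\cap H_i\subseteq H_1\cap H_i=A$ and $H_i\supsetneq A$, no $H_i$ lies in $B$, so $X_I\supsetneq B$. By submodularity $r_B(X_{\{i\}})\le\operatorname{rk}H_i-\operatorname{rk}(B\cap H_i)=r_A(H_i)$.

**Step 3: merge until the new family is spread over $B$.** Start with the partition of $\{2,\dots,k\}$ into singletons. We maintain for each part $I$ the inequality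
$$r_B(X_I)-1\le\sum_{i\in I}(r_A(H_i)-1), \tag{16}$$
which holds for singletons by Step 2. Suppose $H_1$ together with the $X_I$ ($I$ the parts) is not spread over $B$. Then some subcollection of size $\ge2$ satisfies $r_B(\bigvee)-1\le\sum(r_B(\cdot)-1)$.

Suppose it contains $H_1$, and let $I'\neq\emptyset$ be the union of the parts in it. Its join is $H_1\vee\bigvee_{I'}H_i$, because $B\subseteq H_1$. Using (16) and adding $r_A(B)$,
$$r_A\Big(H_1\vee\bigvee_{i\in I'}H_i\Big)-1\le(r_A(H_1)-1)+\sum_{i\in I'}(r_A(H_i)-1).$$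
This contradicts (14) for $J=\{1\}\cup I'$. So the subcollection consists of parts only. Merge these parts into one, $I^*$. Then $X_{I^*}$ is the join of their $X_I$, and $r_B(X_{I^*})-1\le\sum(r_B(X_I)-1)\le\sum_{i\in I^*}(r_A(H_i)-1)$, so (16) persists. The number of parts drops, so this ends with parts $I_1,\dots,I_t$ such that $H_1,X_{I_1},\dots,X_{I_t}$ are spread over $B$.

**Step 4: two uses of the induction hypothesis.** With base $B$ (and $r_B(K)<r_A(K)$), since $B\subseteq G\subseteq K$,
$$m_K+m_{G\cap H_1}+\sum_sm_{G\cap X_{I_s}}\ge m_G+m_{H_1}+\sum_sm_{X_{I_s}}.$$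
With base $A$, inside $X_{I_s}$ (and $r_A(X_{I_s})\le r_A(K)$), with $G\cap X_{I_s}$ in place of $G$ and the at most $k-1$ flats $H_i$, $i\in I_s$,
$$m_{X_{I_s}}+\sum_{i\in I_s}m_{G\cap H_i}\ge m_{G\cap X_{I_s}}+\sum_{i\in I_s}m_{H_i}.$$
Add the first inequality and the second for $s=1,\dots,t$; the terms with $X_{I_s}$ cancel and (15) remains. $\square$

**Closing.** Let $\mathcal P\in\mathfrak F$ and let $K_0$ be a nonempty flat. As long as some $H\in\mathcal P$ meets $K_t$ without being contained in it, put $K_{t+1}=K_t\vee H$. The final flat $K$ is the *closing* of $K_0$. It contains the members of $\mathcal P_K:=\{H\in\mathcal P:H\subseteq K\}$ and is disjoint from the others. For instance in $U_{3,4}$ with $\mathcal P=\{12,34\}$ the closing of $1$ is $12$, and the closing of $13$ is $E$.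

In a step, $\operatorname{rk}K_{t+1}\le\operatorname{rk}K_t+\operatorname{rk}H-\operatorname{rk}(H\cap K_t)$, and $H\cap K_t$ is nonempty and contains $H\cap K_0$. Each $H$ is used at most once, and members of $\mathcal P_K$ that are not used contribute nonnegative terms below. So
$$\operatorname{rk}K\le\operatorname{rk}K_0+\sum_{H\in\mathcal P_K}\big(\operatorname{rk}H-\max(1,\operatorname{rk}(H\cap K_0))\big). \tag{17}$$

## 8. When $(d-\tau)\alpha-\sum_Fv(F)x_F$ is effective

**Proposition 1.** Let $\ell$ be nef and $0<\tau\le n$ such that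
$$\sum_{F\in\mathcal P}v(F)\le d-\tau\qquad\text{for all }\mathcal P\in\mathfrak F\setminus\{\{E\}\}. \tag{18}$$
Then $D_\tau:=(d-\tau)\alpha-\sum_Fv(F)x_F$ is effective.

*How one would start.* We have one effective class with the right shape, $\ell$ itself. Scale it to match the coefficient of $\alpha$: with $\theta=\tau/d$ (note $d\ge\tau>0$ by (18) for $\mathcal P=\emptyset$),
$$D_\tau=(1-\theta)\,\ell+\sum_F(\operatorname{rk}F-1-\theta m_F)\,x_F .$$
This settles the matter if $\theta m_F\le\operatorname{rk}F-1$ for all $F$. It fails when some $F$ has too large a slope. Take $\ell=2\alpha_{12}+\alpha$ on $U_{3,3}$ and $\tau=2$: $d=3$, $m_{12}=2$, the other lines have $m=0$, and (18) holds, but $\operatorname{rk}(12)-1-\tfrac23\cdot2<0$. The cure is to use a larger share of $\ell_{12}$: indeed $D_2=\alpha-x_{12}+x_{13}+x_{23}=\tfrac12\ell_{12}+x_{13}+x_{23}$. In general we collect the families of steepest slope one after the other, and use all the blocks $\ell_H$ from (13).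

*Proof.* Put $\varrho(\{E\})=\tau$, and $\varrho(\mathcal P)=\sum_{H\in\mathcal P}(\operatorname{rk}H-1)$ for the other $\mathcal P\in\mathfrak F$. Then (18) says $\varrho(\mathcal P)-m(\mathcal P)\ge\tau-d$ for all $\mathcal P$ (with equality at $\{E\}$).

**Step 1: a chain of families with increasing slopes.** We construct $\emptyset=\mathcal P_0<\dots<\mathcal P_s=\{E\}$ and $0<\theta_1<\dots<\theta_s\le1$ such that for $i=1,\dots,s$

* (a) $\varrho(\mathcal Q)-\theta_im(\mathcal Q)\ge\varrho(\mathcal P_{i-1})-\theta_im(\mathcal P_{i-1})$ for all $\mathcal Q\ge\mathcal P_{i-1}$;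
* (b) equality holds in (a) for $\mathcal Q=\mathcal P_i$;
* (c) $\varrho(\mathcal Q)>\varrho(\mathcal P_{i-1})$ for all $\mathcal Q>\mathcal P_{i-1}$.

For $i=1$, (c) says $\varrho(\mathcal Q)>0$ for $\mathcal Q\ne\emptyset$, which is clear. Suppose $\mathcal P_{i-1}\ne\{E\}$ satisfies (c). By (18) and by (c) for $\mathcal Q=\{E\}$, $d-m(\mathcal P_{i-1})\ge\tau-\varrho(\mathcal P_{i-1})>0$. Let $\theta_i$ be the minimum of
$$\frac{\varrho(\mathcal Q)-\varrho(\mathcal P_{i-1})}{m(\mathcal Q)-m(\mathcal P_{i-1})}$$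
over the finitely many $\mathcal Q>\mathcal P_{i-1}$ with $m(\mathcal Q)>m(\mathcal P_{i-1})$. The family $\{E\}$ is among them and has ratio at most $1$; all ratios are positive by (c). So $0<\theta_i\le1$. Then (a) holds: by definition of $\theta_i$ if $m(\mathcal Q)>m(\mathcal P_{i-1})$, and by (c) if $m(\mathcal Q)=m(\mathcal P_{i-1})$ with $\mathcal Q>\mathcal P_{i-1}$; recall that $m(\mathcal Q)\ge m(\mathcal P_{i-1})$ always. Let $\mathcal P_i$ be a maximal $\mathcal Q\ge\mathcal P_{i-1}$ with equality in (a). As a minimizer of the ratio gives equality, $\mathcal P_i>\mathcal P_{i-1}$. If $\mathcal P_i\ne\{E\}$ and $\mathcal Q>\mathcal P_i$, then (a) is strict for $\mathcal Q$ by maximality. Hence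
$$\varrho(\mathcal Q)-\varrho(\mathcal P_i)>\theta_i\big(m(\mathcal Q)-m(\mathcal P_i)\big)\ge0 .$$
This is (c) for the next step, and it shows that all ratios in the next step exceed $\theta_i$, so $\theta_{i+1}>\theta_i$. The families increase strictly, so the construction ends, and it can end only at $\{E\}$.

In the example above, $\mathcal P_1=\{12\}$ with $\theta_1=\tfrac12$ and $\mathcal P_2=\{E\}$ with $\theta_2=\frac{2-1}{3-2}=1$.

**Step 2: $\mathcal P_{i-1}$ is spread over $\emptyset$.** We need this in order to use Lemma 7. Write $\mathcal P=\mathcal P_{i-1}$; it is not $\{E\}$. Let $J\subseteq\mathcal P$, $|J|\ge2$, $K_0=\bigvee_{H\in J}H$, and let $K$ be the closing of $K_0$. The members of $J$ lie in $K_0$ and contribute $0$ to (17), so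
$$\operatorname{rk}K-1\le\operatorname{rk}K_0-1+\sum_{H\in\mathcal P_K\setminus J}(\operatorname{rk}H-1).$$
Next, $\operatorname{rk}K-1>\sum_{H\in\mathcal P_K}(\operatorname{rk}H-1)$. If $K\ne E$, this is (c) for $\mathcal Q=(\mathcal P\setminus\mathcal P_K)\cup\{K\}$; this is in $\mathfrak F$ because $K$ is disjoint from the members of $\mathcal P\setminus\mathcal P_K$, and $\mathcal Q>\mathcal P$ because $|\mathcal P_K|\ge2$. If $K=E$, then $\mathcal P_K=\mathcal P$ and $\operatorname{rk}E-1=n\ge\tau>\varrho(\mathcal P)$ by (c). Together, $\operatorname{rk}K_0-1>\sum_{H\in J}(\operatorname{rk}H-1)$, which is (14) for $A=\emptyset$.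

**Step 3: the key inequality.** Keep $\mathcal P=\mathcal P_{i-1}$, put $\theta=\theta_i$ and $u_i(X)=\operatorname{rk}X-1-\theta_im_X$ for nonempty flats $X$. We show that for every nonempty proper flat $G$
$$u_i(G)\ \ge\sum_{H\in\mathcal P_{i-1},\ H\cap G\ne\emptyset}u_i(G\cap H). \tag{19}$$
Write $u=u_i$ and let $K$ be the closing of $G$ with respect to $\mathcal P$. If $\operatorname{rk}K=1$, then $G=K$ is an atom. No $H\in\mathcal P$ meets it, since such an $H$ would contain it properly and the closing would have grown. So (19) reads $0\ge0$. Let $\operatorname{rk}K\ge2$. Then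
$$u(K)\ge\sum_{H\in\mathcal P_K}u(H). \tag{20}$$
If $K\ne E$, this is (a) for $(\mathcal P\setminus\mathcal P_K)\cup\{K\}\ge\mathcal P$. If $K=E$, then $u(E)=n-\theta d\ge\tau-\theta d\ge\varrho(\mathcal P)-\theta m(\mathcal P)$ by (a) for $\{E\}$. On the other hand we bound $u(K)$ from above. By (17) with $K_0=G$,
$$\operatorname{rk}K\le\operatorname{rk}G+\sum_{H\in\mathcal P_K,\,H\cap G\ne\emptyset}(\operatorname{rk}H-\operatorname{rk}(H\cap G))+\sum_{H\in\mathcal P_K,\,H\cap G=\emptyset}(\operatorname{rk}H-1).$$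
By Step 2 and Lemma 7 with $A=\emptyset$ and the family $\mathcal P_K$, $m_K\ge m_G+\sum_{H\in\mathcal P_K}(m_H-m_{G\cap H})$. Hence
$$u(K)\le u(G)+\sum_{H\in\mathcal P_K,\,H\cap G\ne\emptyset}\big(u(H)-u(H\cap G)\big)+\sum_{H\in\mathcal P_K,\,H\cap G=\emptyset}u(H).$$
Comparing with (20), all $u(H)$ cancel. Every member of $\mathcal P$ that meets $G$ lies in $\mathcal P_K$, so what remains is (19).

**Step 4: summing along the chain.** For nonempty flats $F$ put
$$\mu_i(F)=\sum_{H\in\mathcal P_i}m_{F\cap H},\qquad\Theta(F)=\sum_{i=1}^s\theta_i\big(\mu_i(F)-\mu_{i-1}(F)\big),\qquad R_i(F)=\sum_{H\in\mathcal P_i,\,H\cap F\ne\emptyset}(\operatorname{rk}(F\cap H)-1).$$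
By (b), $\Theta(E)=\sum_i(\varrho(\mathcal P_i)-\varrho(\mathcal P_{i-1}))=\tau$. We claim $\Theta(F)\le\operatorname{rk}F-1$ for proper $F$. Apply (19) to $G=F\cap B$ for each $B\in\mathcal P_i$ meeting $F$. A member $H$ of $\mathcal P_{i-1}$ meeting $F\cap B$ lies in a unique member of $\mathcal P_i$, which must be $B$, so $G\cap H=F\cap H$. Conversely every $H\in\mathcal P_{i-1}$ meeting $F$ lies in exactly one $B\in\mathcal P_i$, and $B$ meets $F$. So summing over $B$ gives
$$R_i(F)-\theta_i\mu_i(F)\ge R_{i-1}(F)-\theta_i\mu_{i-1}(F)$$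
(members not meeting $F$ contribute $m_\emptyset=0$). Summing over $i$, $\Theta(F)\le R_s(F)-R_0(F)=\operatorname{rk}F-1$.

**Step 5: the effective expression.** Put $\theta_{s+1}=1$. As $\mu_0=0$ and $\mu_s(F)=m_F$, Abel summation gives $\Theta(F)=\theta_sm_F-\sum_{i=1}^{s-1}(\theta_{i+1}-\theta_i)\mu_i(F)$, so
$$\sum_{i=1}^s(\theta_{i+1}-\theta_i)\,\mu_i(F)=m_F-\Theta(F)\qquad\text{for all nonempty }F,\text{ including }E.$$
Since $\sum_{H\in\mathcal P_i}\ell_H=\mu_i(E)\alpha-\sum_F\mu_i(F)x_F$, it follows that
$$\sum_{i=1}^s(\theta_{i+1}-\theta_i)\sum_{H\in\mathcal P_i}\ell_H=(d-\tau)\alpha-\sum_F(m_F-\Theta(F))x_F .$$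
Adding $\sum_F(\operatorname{rk}F-1-\Theta(F))x_F$ turns the coefficient of $x_F$ into $-m_F+\operatorname{rk}F-1=-v(F)$. Hence
$$D_\tau=\sum_{i=1}^s(\theta_{i+1}-\theta_i)\sum_{H\in\mathcal P_i}\ell_H+\sum_F\big(\operatorname{rk}F-1-\Theta(F)\big)x_F ,$$
and every term is effective, by (13) and Step 4. $\square$

## 9. The double induction on (A$_n$) and (B$_n$)

**The start.** For $n=0$: $\ell=0$, $N_M=1$, $v(E)=0$, and $\mathfrak F=\{\emptyset\}$ because no flat has rank $\ge2$. So (A$_0$) and (B$_0$) hold.

Let $n\ge1$, assume (A$_{n'}$) and (B$_{n'}$) for all $n'<n$, and let $\ell$ be integral nef on $M$ of rank $n+1$. By (7), Step 6 of Section 4 and induction,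
$$w_F=N_{M|F}(\ell')\,N_{M/F}(\ell'')\ge0,\qquad\epsilon=N_{TM}(\rho\ell)\ge0 .$$
If $\epsilon=0$, then all $w_F=0$, since $\epsilon=\sum_{F\supseteq i}w_F$ for each atom $i$ and every nonempty flat contains an atom. Then $N_M(\ell)=0$ by (11).

**Proof of (A$_n$).** If $n=1$, then $N_M(\ell)=d\ge0$. Let $n\ge2$; by the last remark we may assume $\epsilon>0$. We check (18) for $\tau=n-1$. Let $\mathcal P\in\mathfrak F\setminus\{\{E\}\}$.

*All members have rank $\le n-1$.* Then they are flats of $TM$, of the same rank. As $n\ge2$, the atoms of $TM$ are those of $M$, so $\rho\ell=d\alpha-\sum m_Fx_F$ (sum over proper $TM$-flats) is the normal form, with the same $d$ and $m$. Thus $v$ is the same on proper flats, and $v_{TM}(E)=d-(n-1)$. Since $N_{TM}(\rho\ell)=\epsilon>0$, (B$_{n-1}$) for $TM$ gives $\sum_{\mathcal P}v(F)\le d-(n-1)$.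

*Some member has rank $n$.* Then $\sum_{\mathcal P}(\operatorname{rk}F-1)\ge n-1$, and $m(\mathcal P)\le d$ by Lemma 6, so again $\sum_{\mathcal P}v(F)\le d-(n-1)$.

By Proposition 1, $\ell+\kappa_M=D_{n-1}=\sum_Fb_Fx_F$ with $b_F\ge0$, and (10) gives $nN_M(\ell)=\sum_Fb_Fw_F\ge0$.

**Proof of (B$_n$).** Suppose $N_M(\ell)>0$, but $Q:=\max_{\mathcal P\in\mathfrak F}\sum_{F\in\mathcal P}v(F)>v(E)=d-n$. By integrality $Q\ge d-n+1$. Among the families attaining $Q$ choose one, $\mathcal P=\{F_1,\dots,F_k\}$, that is maximal for $\le$. Then $\mathcal P\ne\{E\}$, so all $F_j\ne E$; $k=0$ is possible. Put $f_j=\operatorname{rk}F_j$. We shall contradict $N_M(\ell)>0$ by means of (11), and for this we need to evaluate $\sum_Fw_Fv(F\cap F_j)$.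

**Step 1: $\operatorname{rk}(F_i\vee F_j)=f_i+f_j$ for $i\ne j$.** This is what makes the $F_i$ survive in the truncations of Step 2. If it fails, then $\operatorname{rk}(F_i\vee F_j)\le f_i+f_j-1$. Let $K$ be the closing of $F_i\vee F_j$. By (17),
$$\operatorname{rk}K-1\le(f_i+f_j-2)+\sum_{F\in\mathcal P_K\setminus\{F_i,F_j\}}(\operatorname{rk}F-1)=\sum_{F\in\mathcal P_K}(\operatorname{rk}F-1),$$
and $m_K\ge\sum_{\mathcal P_K}m_F$ by Lemma 6. So $v(K)\ge\sum_{\mathcal P_K}v(F)$. If $K=E$, then $\mathcal P_K=\mathcal P$ and $v(E)\ge Q$, a contradiction. If $K\ne E$, then $(\mathcal P\setminus\mathcal P_K)\cup\{K\}>\mathcal P$ also attains $Q$, contradicting the choice of $\mathcal P$.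

**Step 2: $\deg(e_{n-1}(\ell)\alpha_S)=0$ for every flat $S\subseteq F_j$ with $\operatorname{rk}S\ge2$.** If such an $S$ exists, it is proper, so $n\ge2$. By (8) the number is $N_T(\rho\ell)$ with $T=T_SM$, of rank $n\ge2$, and it is $\ge0$ by (A$_{n-1}$). We show that (B$_{n-1}$) forbids it to be positive, and begin with the normal form of $\rho\ell=d\alpha-\sum m_Fx_F$ (sum over proper $T$-flats). The $T$-flats of $T$-rank one are $M$-atoms and, if $\operatorname{rk}S=2$, the flat $S$. Put $\delta=m_S$ if $\operatorname{rk}S=2$ and $\delta=0$ otherwise. If $\operatorname{rk}S=2$, substitute $x_S=\alpha-\sum_{F\supsetneq S}x_F$. In all cases the normal form on $T$ is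
$$d_T=d-\delta,\qquad m^T_F=m_F-\delta\,[F\supseteq S].$$
As $\operatorname{rk}_TF=\operatorname{rk}F-[F\supseteq S]$, this gives $v_T(F)=v(F)+(1-\delta)[F\supseteq S]$ for all nonempty $T$-flats $F$, including $E$.

Now $F_j\supseteq S$ is a $T$-flat. For $i\ne j$, $F_i$ is disjoint from $F_j$, so $F_i\not\supseteq S$. By Step 1, $f_i+f_j=\operatorname{rk}(F_i\vee F_j)\le\operatorname{rk}(F_i\vee S)+f_j-\operatorname{rk}S$, so $\operatorname{rk}(F_i\vee S)\ge f_i+2$, and $F_i$ is a $T$-flat of $T$-rank $f_i$. Therefore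
$$\sum_iv_T(F_i)=Q+1-\delta>v(E)+1-\delta=v_T(E).$$
If $F_j$ has $T$-rank one, then $v_T(F_j)=0$ and we drop it. What remains is a family in $\mathfrak F(T)$ that violates the inequality in (B$_{n-1}$). So $N_T(\rho\ell)$ is not positive, hence it is $0$.

**Step 3: the contradiction.** Put $v(\emptyset)=0$. Fix $j$. There are integers $k_S$, for flats $S\subseteq F_j$ of rank $\ge2$, with $\sum_{S\subseteq G}k_S=v(G)$ for all flats $G\subseteq F_j$: define $k_G=v(G)-\sum_{S\subsetneq G}k_S$ recursively; for $\emptyset$ and for atoms both sides are $0$. By (1),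
$$\sum_Sk_S\alpha_S=v(F_j)\alpha-\sum_Fv(F\cap F_j)\,x_F .$$
Multiply by $e_{n-1}(\ell)$ and take degrees. By Step 2 the left side gives $0$, so $\sum_Fw_Fv(F\cap F_j)=v(F_j)\,\epsilon$.

Suppose $w_F>0$. Both factors in (7) are $\ge0$, so $N_{M|F}(\ell')>0$. The $v$-function of $\ell'$ is the restriction of $v$, and those $F\cap F_j$ that have rank $\ge2$ form a family in $\mathfrak F(M|F)$, while the others have $v=0$. So (B) for $M|F$ gives $\sum_jv(F\cap F_j)\le v(F)$. Hence
$$Q\,\epsilon=\sum_jv(F_j)\,\epsilon=\sum_Fw_F\sum_jv(F\cap F_j)\le\sum_Fw_Fv(F),$$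
and (11) gives $nN_M(\ell)\le(d-n+1-Q)\,\epsilon\le0$, contradicting $N_M(\ell)>0$. This proves (B$_n$), and with it Theorem 1. $\blacksquare$

## 10. Strict positivity and binomial bounds

**Theorem 2.** Let $\ell$ be integral nef, $n=r-1\ge1$, with $d,m_F$ as in (4). The following are equivalent:

1. $(-1)^{r-1}\deg\zeta_M(-\ell)>0$;
2. $\sum_{F\in\mathcal P}(m_F-\operatorname{rk}F+1)\le d-n$ for every (possibly empty) set $\mathcal P$ of pairwise disjoint nonempty proper flats (a Hall–Rado type condition);
3. $(d-n)\alpha-\sum_F(m_F-\operatorname{rk}F+1)x_F$ is a nonnegative real combination of the $x_F$.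

If they hold, then
$$\tfrac1n\,N_{TM}(\rho\ell)\ \le\ N_M(\ell)\ \le\ \tfrac{d-n+1}n\,N_{TM}(\rho\ell).$$
In all cases $0\le(-1)^{r-1}\deg\zeta_M(-\ell)\le\binom dn$. These bounds are sharp: $\ell=d\alpha$ gives $N_M=\binom dn$ and equality on the right for every $d\ge n$; $\ell=n\alpha$ gives equality on the left.

*Proof.* **(1)$\Rightarrow$(2).** This is (B$_n$); atoms contribute $v=0$.

**(2)$\Rightarrow$(3).** This is Proposition 1 with $\tau=n$.

**(3)$\Rightarrow$(2).** The class in (3) is in normal form, since $v$ vanishes on atoms. By the comparison (5), a nonnegative expression has atom coefficients $b_i\ge0$ with $b(E)=d-n$, and its coefficients are $b(F)-v(F)\ge0$. So $\sum_{\mathcal P}v(F)\le\sum_{\mathcal P}b(F)\le b(E)=d-n$.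

**(2)$\Rightarrow$(1) and the lower bound.** Induction on $n$. If $n=1$, (2) for $\mathcal P=\emptyset$ gives $N_M=d\ge1=N_{TM}(\rho\ell)$. Let $n\ge2$. On proper flats of $TM$ the function $v$ is unchanged, and $v_{TM}(E)=d-n+1\ge d-n$, so (2) for $M$ implies (2) for $(TM,\rho\ell)$. By induction $\epsilon=N_{TM}(\rho\ell)>0$. By (3), $\ell+\kappa_M=D_n+\alpha$ with $D_n$ effective. Since all $w_F\ge0$, (10) gives $nN_M(\ell)\ge\epsilon>0$.

**Upper bounds.** If $w_F>0$, then $N_{M|F}(\ell')>0$, and (B) for $M|F$ with $\mathcal P=\emptyset$ gives $v(F)\ge0$. So (11) yields $nN_M(\ell)\le(d-n+1)\,\epsilon$. Recall $d\ge0$ by Lemma 6. If $d<n$, then (2) fails for $\mathcal P=\emptyset$, so $N_M(\ell)=0=\binom dn$. If $d\ge n$, iterate the inequality over successive truncations, which have the same $d$ as long as their rank is $\ge2$, down to rank one, where $N=1$: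
$$N_M(\ell)\le\prod_{k=1}^n\frac{d-k+1}k=\binom dn .$$

**Sharpness.** $\alpha$ is nef and $\deg\alpha^n=1$. For $\ell=d\alpha$, $e(\ell)=(1+\alpha)^d$, so $N_M=\binom dn$ and $N_{TM}=\binom d{n-1}$, and $\binom dn=\frac{d-n+1}n\binom d{n-1}$. For $d=n$: $N_M=1=\frac1n\binom n{n-1}$. $\square$

In rank three, condition (2) reduces by Section 3 to $d\ge2$ and $m_L\le d-1$ for all lines. So for nef integral $\ell$ the number $\binom d2-\sum_L\binom{m_L}2$ is positive exactly under these two conditions. For $\beta$ on $U_{3,3}$ they read $2\ge2$ and $1\le1$, and $N_M(\beta)=1=\binom22$.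

## 11. Positivity of all graded pieces of $\zeta_M(-\ell)$

**Theorem 3.** Let $\ell$ be integral nef. For all $j$, all flags $F_1\subsetneq\dots\subsetneq F_{n-j}$ of nonempty proper flats, and all nef $\eta_1,\dots,\eta_{n-j}\in A^1(M)\otimes\mathbb R$,
$$(-1)^j\deg\big(\zeta_M(-\ell)_j\,x_{F_1}\cdots x_{F_{n-j}}\big)\ge0,\qquad(-1)^j\deg\big(\zeta_M(-\ell)_j\,\eta_1\cdots\eta_{n-j}\big)\ge0 .$$

*Proof.* Recall $(-1)^j\zeta_M(-\ell)_j=e_j(\ell)$. Put $F_0=\emptyset$ and $F_{n-j+1}=E$. Iterating restriction as in the proof of Lemma 4, $e(\ell)$ becomes $\bigotimes_ke(\ell_k)$ on the $n-j+1$ minors $(M|F_{k+1})/F_k$, where $\ell_k$ is the restriction of $\ell$, integral and nef by Step 6 of Section 4. The top degrees of these minors add up to $(n+1)-(n-j+1)=j$. So the first number is $\prod_kN(\ell_k)$, the $k$th factor taken on the $k$th minor, and it is $\ge0$ by Theorem 1. Thus $e_j(\ell)$ has nonnegative degree against the monomials of all flags of $n-j$ flats. Applying Lemma 3 successively with $\eta_1,\dots,\eta_{n-j}$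 gives the second inequality. $\square$
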